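\title{The commuting complexes of the symmetric groups are highly acyclic}

\begin{abstract}
For a prime $p$, the commuting complex $\mathcal{C}_p(\Sigma_n)$ is the simplicial complex of sets of pairwise commuting elements of order $p$ in the symmetric group $\Sigma_n$. We prove that for each $k$ its reduced integral homology vanishes in all degrees up to $k$ once $n$ is large, and we find the exact point from which this holds: it is $n=p^{k+1}+p$, except for $k=0$ with $p$ odd and for $k=1$ with $p=2$, where it is one more. The main tool is a formula for the relative homology of the pair $(\mathcal{C}_p(\Sigma_n),\mathcal{C}_p(\Sigma_{n-1}))$ in terms of the homology of smaller commuting complexes.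
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a prime $p$. For a finite group $G$, the \emph{commuting complex} $\mathcal{C}_p(G)$ is the simplicial complex whose vertices are the elements of order $p$ in $G$ and whose simplices are the nonempty sets of pairwise commuting such elements; a $k$-simplex is such a set of size $k+1$. It is the clique complex of the graph in which two distinct elements of order $p$ are joined when they commute. Thus $\mathcal{C}_p(G)$ is connected when any two elements of order $p$ are linked by a sequence in which neighbors commute, and higher homology measures the higher-dimensional versions of this property. We study the symmetric groups $\Sigma_n$ on the letters $[n]=\{1,\dots,n\}$.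

All homology has coefficients in $\mathbb{Z}$. A simplicial complex $X$ is \emph{$k$-acyclic} if $\widetilde{H}_t(X)=0$ for all $t\le k$. A sequence $\{X_n\}$ of complexes is \emph{highly acyclic} if for each $k\ge 0$ the complex $X_n$ is $k$-acyclic for all sufficiently large $n$.

Take $p=2$. The complex $\mathcal{C}_2(\Sigma_2)$ is a point. The three transpositions of $\Sigma_3$ do not commute, so $\mathcal{C}_2(\Sigma_3)$ is three points. In $\Sigma_4$ the three double transpositions commute with each other, and a transposition $(ab)$ commutes with exactly two other involutions, $(cd)$ and $(ab)(cd)$; so $\mathcal{C}_2(\Sigma_4)$ is a solid triangle with a further solid triangle glued at each vertex. Acyclicity is therefore not monotone in $n$: a point, then three points, then a contractible space.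

Still, extra letters should help. Let $q$ be a $p$-cycle on the last $p$ letters of $[n]$. It commutes with every element of $\Sigma_{n-p}$, so $\mathcal{C}_p(\Sigma_{n-p})$ lies in a cone with apex $q$ inside $\mathcal{C}_p(\Sigma_n)$: every homology class dies after $p$ more letters are added. In low degrees two results of Ksontini are known: $\mathcal{C}_p(\Sigma_n)$ is connected for $n\ge 2p+1$, and it is simply connected for $n\ge p^2+p+1$. The problem we solve, taken from Bahran \cite{Bahran}, is the conjecture that \emph{the sequence $\{\mathcal{C}_p(\Sigma_n)\}$ is highly acyclic}.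

\begin{theorem}\label{thm:A}
For every prime $p$, the sequence $\{\mathcal{C}_p(\Sigma_n)\}$ is highly acyclic.
\end{theorem}

\begin{theorem}\label{thm:B}
For $k\ge 0$ let $N_k$ be the least integer $N$ such that $\mathcal{C}_p(\Sigma_n)$ is $k$-acyclic for all $n\ge N$.
\begin{itemize}
\item If $p$ is odd, then $N_0=2p+1$, and $N_k=p^{k+1}+p$ for $k\ge 1$.
\item If $p=2$, then $N_0=4$, $N_1=7$, and $N_k=2^{k+1}+2$ for $k\ge 2$.
\end{itemize}
Moreover, if $k\ge 1$ and $p$ is odd, or $k\ge 2$ and $p=2$, then $\widetilde{H}_k(\mathcal{C}_p(\Sigma_n))\ne 0$ for all $p^{k+1}\le n\le p^{k+1}+p-1$. For $k\ge 2$, the complex $\mathcal{C}_p(\Sigma_n)$ is $k$-connected for $n\ge p^{k+1}+p$.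
\end{theorem}

Since $k+1$ disjoint $p$-cycles need only $(k+1)p$ letters, one might guess that $N_k$ grows linearly in $k$. It grows exponentially because of one family of subgroups. The group $(\mathbb{Z}/p)^{k+1}$ acts on itself by translation, and this uses up $p^{k+1}$ letters with a commuting family of rank only $k+1$. Until $p$ further letters are available, that family cannot be enlarged, and we shall see that it carries homology in degree $k$.

The cone with apex $q$ dictates the strategy. Old classes die, so it suffices to show that no new classes are born: if $\widetilde{H}_k(\mathcal{C}_p(\Sigma_{n-1}))\to\widetilde{H}_k(\mathcal{C}_p(\Sigma_n))$ is onto for all large $n$, then a composite of $p$ such maps is both onto and zero. The difficulty is that a cycle in $\mathcal{C}_p(\Sigma_n)$ may involve elements that move every letter, and it has to be pushed off the letter $n$. We replace the complex by a poset of subgroups (Sections~\ref{sec:posets} and~\ref{sec:closed}) and compute the relative homology of adding one letter (Proposition~\ref{prop:rel}); Section~\ref{sec:example} shows this computation in the step from three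 letters to four. Theorem~\ref{thm:A} follows by a short induction in Section~\ref{sec:A}, and Theorem~\ref{thm:B} by a finer one in Section~\ref{sec:B}.

\section{Posets and elementary abelian subgroups}\label{sec:posets}

A finite poset $A$ is identified with its \emph{order complex}, whose simplices are the nonempty chains $a_0<\dots<a_i$. For the poset of simplices of a simplicial complex, ordered by inclusion, this is the barycentric subdivision. A \emph{poset map} is an order-preserving map, and $f\le g$ means that $f(a)\le g(a)$ for all $a$. We write $A_{\le b}=\{a\in A: a\le b\}$, and $A_{\ge b}$, $A_{<b}$, $A_{>b}$ accordingly. Two facts from Quillen \cite{Quillen} are used throughout.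
\begin{itemize}
\item[(Q1)] Poset maps $f\le g$ are homotopic \cite[1.3]{Quillen}.
\item[(Q2)] A poset map $f\colon A\to B$ is a homotopy equivalence if all $f^{-1}(B_{\le b})$ are contractible, or if all $f^{-1}(B_{\ge b})$ are contractible \cite[Prop.~1.6]{Quillen}.
\end{itemize}
By (Q1), a poset with a least element is contractible, because the identity lies above a constant map.

Reduced homology is computed from the augmented chain complex $\widetilde{C}_*(A)$, which is free in degree $i$ on the chains $a_0<\dots<a_i$, including the empty chain in degree $-1$; the differential is the alternating sum of deletions. So $\widetilde{H}_{-1}(\emptyset)=\mathbb{Z}$, $\widetilde{H}_{-1}(A)=0$ for $A\ne\emptyset$, and $\widetilde{H}_t=0$ for $t<-1$. For a subposet $B\subseteq A$, empty or not, there is the exact sequence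
\begin{equation}\label{eq:les}
H_{k+1}(A,B)\to\widetilde{H}_k(B)\to\widetilde{H}_k(A)\to H_k(A,B)\to\widetilde{H}_{k-1}(B).
\end{equation}

An \emph{elementary abelian $p$-group of rank $a$} is a group $F\cong(\mathbb{Z}/p)^a$, that is, a vector space of dimension $a$ over $\mathbb{F}_p$. For $a\ge 1$ let $T(F)$ be the poset of proper nontrivial subgroups of $F$. The \emph{Solomon--Tits theorem} says that $T(F)$ is homotopy equivalent to a wedge of $p^{a(a-1)/2}$ spheres of dimension $a-2$. For $a=1$ this reads $T(F)=\emptyset=S^{-1}$, and for $a=2$ it describes the $p+1$ lines in a plane as a wedge of $p$ copies of $S^0$. Hence $\widetilde{H}_*(T(F))$ is concentrated in degree $a-2$, where it is the nonzero free abelian group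
\[
\Lambda(F)=\widetilde{H}_{a-2}(T(F))\cong\mathbb{Z}^{p^{a(a-1)/2}} .
\]

The commuting complex has simplices of large dimension that carry no information: a commuting set generates an elementary abelian group, and only that group matters. For a finite set $X$ let $\mathcal{A}(X)$ be the poset of nontrivial elementary abelian $p$-subgroups of $\operatorname{Sym}(X)$.

\begin{lemma}\label{lem:CA}
$\mathcal{C}_p(\operatorname{Sym}(X))\simeq\mathcal{A}(X)$.
\end{lemma}

\begin{proof}
Send a simplex $\sigma$ to the group $\langle\sigma\rangle\in\mathcal{A}(X)$. This is a poset map from the poset of simplices. The preimage of $\mathcal{A}(X)_{\le E}$ consists of all nonempty subsets of $E\setminus\{1\}$. It is the poset of faces of a full simplex, which is contractible. Apply (Q2).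
\end{proof}

For a group $E\le\operatorname{Sym}(X)$ we write $E_y$ for the stabilizer of $y\in X$. The \emph{support} of $E$ is the set of points moved by some element of $E$. The group $E$ acts \emph{freely} on an invariant set $U$ if $E_y=1$ for all $y\in U$, and \emph{regularly} if it acts freely and transitively, in which case $|E|=|U|$.

\section{From three letters to four}\label{sec:example}

Let $p=2$. By the description of $\mathcal{C}_2(\Sigma_4)$ in the introduction, $\mathcal{A}([4])$ has nine elements of order $2$ and four of order $4$, namely the three groups $\langle(ab),(cd)\rangle$ and the group $V$ of double transpositions. Each group of order $4$ lies above three groups of order $2$. The order complex is a connected graph with $13$ vertices and $12$ edges, hence a tree (Figure~\ref{fig:four}). We build it from the three points $\mathcal{A}([3])$ in three steps; below, $\{a,b,c\}=[3]$.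

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.9cm,y=0.62cm]
\node (a1) at (0,5.5) {$\langle(12)\rangle$}; \node[draw] (b1) at (0,4.5) {$\langle(34)\rangle$};
\node (a2) at (0,3) {$\langle(13)\rangle$};   \node[draw] (b2) at (0,2) {$\langle(24)\rangle$};
\node (a3) at (0,0.5) {$\langle(23)\rangle$}; \node[draw] (b3) at (0,-0.5) {$\langle(14)\rangle$};
\node (c1) at (1,5) {$\langle(12),(34)\rangle$};   \node (d1) at (2,5) {$\langle(12)(34)\rangle$};
\node (c2) at (1,2.5) {$\langle(13),(24)\rangle$}; \node (d2) at (2,2.5) {$\langle(13)(24)\rangle$};
\node (c3) at (1,0) {$\langle(23),(14)\rangle$};   \node (d3) at (2,0) {$\langle(23)(14)\rangle$};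
\node[draw] (v) at (3,2.5) {$V$};
\draw (a1)--(c1)--(d1) (a2)--(c2)--(d2) (a3)--(c3)--(d3);
\draw[dashed] (b1)--(c1) (b2)--(c2) (b3)--(c3) (d1)--(v) (d2)--(v) (d3)--(v);
\end{tikzpicture}
\caption{The poset of nontrivial elementary abelian $2$-subgroups of $\Sigma_4$; edges are inclusions. The boxed groups act regularly on a set containing the letter $4$. Deleting them leaves three paths, one for each subgroup of order $2$ of $\Sigma_3$.}\label{fig:four}
\end{figure}

\emph{Step 1: groups in which $4$ has a nontrivial stabilizer.} The new ones are the groups $\langle(ab),(c4)\rangle$. Passing to the stabilizer of $4$ retracts each of them onto $\langle(ab)\rangle$, so the homotopy type does not change.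

\emph{Step 2: groups that are free on their support, with more than one orbit.} These are the groups $F=\langle(ab)(c4)\rangle$. Exactly one group from Step 1 lies above $F$, and it is obtained from $F$ by splitting off the orbit $\{c,4\}$ of the letter $4$. Each $F$ adds a whisker, and the homotopy type is still that of three points.

\emph{Step 3: groups that are regular on their support.} Each such group is attached as a cone over the groups comparable with it. Nothing lies below $\langle(c4)\rangle$, and the one group above it corresponds to the one element of $\mathcal{A}(\{a,b\})$; this cone is another whisker. Nothing lies above $V$, since no letters are left, and below it are the three points of $T(V)$. This cone does change the homotopy type, and it gives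
\[
H_1(\mathcal{A}([4]),\mathcal{A}([3]))\cong\widetilde{H}_0(T(V))=\Lambda(V)\cong\mathbb{Z}^2 ,
\]
exactly what is needed to join the three points into a tree.

In general the same three steps occur, and only the regular groups $F$ contribute, each through $T(F)$ and the poset belonging to the letters outside its support. One new feature has to be removed first. With six letters, the group
\begin{equation}\label{eq:nonclosed}
E=\langle(12)(34),\,(13)(24)(56)\rangle
\end{equation}
has $E_4=1$, but it is not free on its support, since $(12)(34)$ fixes $5$. It belongs to none of the three steps. The remedy is to enlarge $E$ to $V\times\langle(56)\rangle$, which belongs to Step 1.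

\section{Closed subgroups}\label{sec:closed}

Let $E\le\operatorname{Sym}(X)$ be an elementary abelian $p$-group, possibly trivial. For an $E$-invariant set $U\subseteq X$ and $e\in E$, let $e|_U$ be the permutation of $X$ that agrees with $e$ on $U$ and is the identity elsewhere, and let $E|_U=\{e|_U:e\in E\}$. This is a quotient of $E$, viewed inside $\operatorname{Sym}(X)$; it need not be a subgroup of $E$. All products below are internal products of groups with disjoint supports. If $U$ is the disjoint union of invariant sets $U_1,\dots,U_r$, then $e|_U=\prod_i e|_{U_i}$, so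
\begin{equation}\label{eq:split}
E|_U\le E|_{U_1}\times\dots\times E|_{U_r}.
\end{equation}

Call $y,z\in X$ equivalent if $E_y=E_z$. The equivalence classes are the \emph{$E$-classes}. The fixed points of $E$, if any, form one class; the other classes are the \emph{moving classes}.

\begin{lemma}\label{lem:classes}
\begin{itemize}
\item[(a)] Every $E$-class $C$ is $E$-invariant, and $E|_C$ acts freely on $C$. Moreover $E|_C\ne 1$ if and only if $C$ is moving.
\item[(b)] If $E\le F$ with $F$ elementary abelian, then every $E$-class is a union of $F$-classes.
\item[(c)] Let $C_1,\dots,C_r$ be disjoint subsets of $X$, and let $G_i\le\operatorname{Sym}(C_i)$ be nontrivial elementary abelian $p$-groups, with $G_i$ free on $C_i$. Then the moving classes of $G=G_1\times\dots\times G_r$ are $C_1,\dots,C_r$, and $G|_{C_i}=G_i$.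
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $E$ is abelian, $E_{ey}=eE_ye^{-1}=E_y$. All points of $C$ have the same stabilizer $K$, so an element that fixes one point of $C$ restricts to the identity on $C$. Thus $E|_C\cong E/K$ is free on $C$, and it is trivial exactly when $K=E$.

(b) We have $E_y=E\cap F_y$, so $F_y=F_z$ implies $E_y=E_z$.

(c) The stabilizer of a point of $C_i$ is $\prod_{j\ne i}G_j$, and that of a point outside all $C_i$ is $G$. These subgroups are distinct because each $G_i$ is nontrivial.
\end{proof}

\begin{definition}
The \emph{closure} of $E$ is $\operatorname{cl}(E)=\prod_C E|_C$, the product over the moving $E$-classes $C$. The group $E$ is \emph{closed} if $\operatorname{cl}(E)=E$. Let $P(X)\subseteq\mathcal{A}(X)$ be the poset of nontrivial closed subgroups, and $P_n=P([n])$.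
\end{definition}

The group in \eqref{eq:nonclosed} has the classes $\{1,2,3,4\}$ and $\{5,6\}$, and its closure is $V\times\langle(56)\rangle$. By parts (a) and (c) of Lemma~\ref{lem:classes}, \emph{the closed groups are exactly the products described in} (c), with $r=0$ for the trivial group. This description does not mention the ambient set, so for $X'\subseteq X$ the poset $P(X')$ is the subposet of $P(X)$ of groups with support in $X'$. Up to isomorphism $P(X)$ depends only on $|X|$, and $P(X)=\emptyset$ if and only if $|X|<p$. For $p=2$ each group in Figure~\ref{fig:four} is such a product, so $P_4=\mathcal{A}([4])$.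

\begin{lemma}\label{lem:closure}
$P(X)\simeq\mathcal{A}(X)\simeq\mathcal{C}_p(\operatorname{Sym}(X))$.
\end{lemma}

\begin{proof}
By \eqref{eq:split}, $E\le\operatorname{cl}(E)$, and $\operatorname{cl}(E)$ is a product as in Lemma~\ref{lem:classes}(c), hence closed. Let $E\le F$ and let $C$ be an $E$-class. It is a union of $F$-classes $D$, which are $F$-invariant and so $E$-invariant, and \eqref{eq:split} gives $E|_C\le\prod_D E|_D\le\prod_D F|_D\le\operatorname{cl}(F)$. Thus $\operatorname{cl}\colon\mathcal{A}(X)\to P(X)$ is a poset map. With the inclusion $\iota\colon P(X)\to\mathcal{A}(X)$ we have $\operatorname{cl}\circ\iota=\mathrm{id}$ and $\iota\circ\operatorname{cl}\ge\mathrm{id}$. Apply (Q1) and Lemma~\ref{lem:CA}.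
\end{proof}

What we gain is that a closed group contains its restrictions.

\begin{lemma}\label{lem:restr}
Let $G$ be closed.
\begin{itemize}
\item[(a)] If $H\le G$ and $U$ is a union of $G$-classes, then $H|_U\le G$. If moreover $x\notin U$, then $H|_U\le G_x$.
\item[(b)] The stabilizer $G_x$ is the product of the groups $G|_C$ over the moving $G$-classes $C$ with $x\notin C$. In particular $G_x$ is closed.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:split}, $H|_U\le\prod_{C\subseteq U}H|_C\le\prod_{C\subseteq U}G|_C\le G$, the products being over $G$-classes. If $x\notin U$, then $H|_U$ fixes $x$. (b) The group $G$ is the product of the $G|_C$. A factor with $x\notin C$ fixes $x$, and the factor with $x\in C$, if there is one, acts freely on $C$.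
\end{proof}

The cone from the introduction has the following form in $P(X)$.

\begin{lemma}\label{lem:null}
If $X'\subseteq X$ and $|X\setminus X'|\ge p$, then the inclusion $P(X')\subseteq P(X)$ induces the zero map on reduced homology.
\end{lemma}

\begin{proof}
Let $Q$ be generated by a $p$-cycle with support in $X\setminus X'$. For $G\in P(X')$ the group $G\times Q$ is a product as in Lemma~\ref{lem:classes}(c), so it lies in $P(X)$. The relations $G\le G\times Q\ge Q$ between poset maps $P(X')\to P(X)$ show by (Q1) that the inclusion is homotopic to a constant map. If $P(X')=\emptyset$, only degree $-1$ matters, and there the target vanishes since $Q\in P(X)$.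
\end{proof}

\section{Adding one letter}\label{sec:rel}

Fix $x\in X$ and write $X\setminus x$ for $X\setminus\{x\}$. For a set $S$ let $\mathcal{R}(S)$ be the set of elementary abelian $p$-subgroups of $\operatorname{Sym}(S)$ that act regularly on $S$. If $|S|=p^a$, its members have rank $a$, and it is nonempty: identify $S$ with $\mathbb{F}_p^a$ and take the translations.

\begin{proposition}\label{prop:rel}
For $x\in X$ and all $k$,
\[
H_k\bigl(P(X),P(X\setminus x)\bigr)\;\cong\;\bigoplus_{a\ge 1}\ \bigoplus_{\substack{x\in S\subseteq X\\ |S|=p^a}}\ \bigoplus_{F\in\mathcal{R}(S)}\Lambda(F)\otimes\widetilde{H}_{k-a}\bigl(P(X\setminus S)\bigr).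
\]
If $x\in X'\subseteq X$, then the map induced by the inclusion of pairs $(P(X'),P(X'\setminus x))\subseteq(P(X),P(X\setminus x))$ sends the $(S,F)$-summand to the $(S,F)$-summand, by the map induced by $P(X'\setminus S)\subseteq P(X\setminus S)$.
\end{proposition}

We call $a$ the \emph{rank} of the summand. Summands of rank $a>k+1$ vanish, since $\widetilde{H}_t=0$ for $t<-1$.

The proof follows the three steps of Section~\ref{sec:example}. Let
\[
Z=\{G\in P(X): G_x\ne 1\}.
\]
By Lemma~\ref{lem:restr}(b), a group $F\in P(X)$ has $F_x=1$ exactly when it has a single moving class $S$ and $x\in S$; that is, $F$ acts freely on its support $S$, and $x\in S$. This is where closedness pays off: no group like \eqref{eq:nonclosed} remains. Let $I$ be the set of such $F$ that are intransitive on their support and $R$ the set of those that are transitive, so that $R$ is the union of the sets $\mathcal{R}(S)$ in the proposition. We obtain a filtration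
\[
P(X\setminus x)\ \subseteq\ Z\ \subseteq\ Z\cup I\ \subseteq\ Z\cup I\cup R=P(X).
\]

\begin{lemma}\label{lem:step1}
The inclusion $P(X\setminus x)\subseteq Z$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
For $G\in Z$ the group $G_x$ is nontrivial, closed by Lemma~\ref{lem:restr}(b), and fixes $x$. So $G\mapsto G_x$ is a poset map $Z\to P(X\setminus x)$. It is the identity on $P(X\setminus x)$, and $G_x\le G$. Apply (Q1).
\end{proof}

For the second step, (Q2) asks us to contract the poset $Z_{\ge F}$ of groups in $Z$ that contain a given $F\in I$. Let $S$ be the support of $F$ and $O\subsetneq S$ the orbit of $x$. As in the example, there is a distinguished element, obtained by splitting off $O$: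
\[
\Gamma=F|_O\times F|_{S\setminus O}=\langle F,F|_O\rangle .
\]
One would like to contract to $\Gamma$ through $G\le\langle G,F|_O\rangle\ge\Gamma$, but $G$ need not preserve $O$, and then $\langle G,F|_O\rangle$ is not abelian. For instance, let $p=2$, $x=4$, $F=\langle(12)(34)\rangle$ and $G=V\times\langle(56)\rangle$; here $F|_O=\langle(34)\rangle$ does not commute with $(13)(24)$. So we first shrink $G$, on the class of $x$ only, to the action of $F$, and split off $O$ afterward. In the instance, the path is
\[
V\times\langle(56)\rangle\ \ge\ \langle(12)(34),(56)\rangle\ \le\ \langle(12),(34),(56)\rangle\ \ge\ \langle(12),(34)\rangle .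
\]

\begin{lemma}\label{lem:step2}
If $F\in I$, then $Z_{\ge F}$ is contractible.
\end{lemma}

\begin{proof}
Keep $S$, $O$, $\Gamma$ as above. For every nonempty $F$-invariant $U\subseteq S$, the group $F|_U$ is nontrivial and free on $U$. Hence $\Gamma$ is closed by Lemma~\ref{lem:classes}(c). Its stabilizer $\Gamma_x=F|_{S\setminus O}$ is nontrivial because $S\ne O$; this is the only use of intransitivity. So $\Gamma\in Z_{\ge F}$.

Let $G\in Z_{\ge F}$, and let $B$ be the $G$-class of $x$. Since $S$ is the $F$-class of $x$, Lemma~\ref{lem:classes}(b) gives $B\subseteq S$, and $O\subseteq B$ because $B$ is $G$-invariant. By Lemma~\ref{lem:restr}(b), $G_x$ is the product of the $G|_C$ over the moving classes $C\ne B$. Define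
\[
\alpha(G)=F|_B\times G_x,\qquad \beta(G)=F|_O\times F|_{B\setminus O}\times G_x ,
\]
where $F|_{B\setminus O}=1$ if $B=O$. Both groups are closed by Lemma~\ref{lem:classes}(c), and both lie in $Z$ because they contain $G_x\ne 1$. From $f|_B=f|_O\,f|_{B\setminus O}$ for $f\in F$ we get
\begin{equation}\label{eq:beta}
\beta(G)=\langle\alpha(G),F|_O\rangle .
\end{equation}

Lemma~\ref{lem:restr}(a), applied to $F\le G$, gives $F|_B\le G$ and $F|_{X\setminus B}\le G_x$. The first relation gives $\alpha(G)\le G$. The second gives $F\le F|_B\times F|_{X\setminus B}\le\alpha(G)$. With \eqref{eq:beta} we conclude that $\alpha(G)$ and $\beta(G)$ lie in $Z_{\ge F}$, that $\alpha(G)\le\beta(G)$, and that $\Gamma=\langle F,F|_O\rangle\le\beta(G)$.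

It remains to show that $\alpha$ and $\beta$ preserve the order. Let $H\le G$ in $Z_{\ge F}$, and let $C$ be the $H$-class of $x$. By Lemma~\ref{lem:classes}(b), $C$ is a union of $G$-classes, one of which is $B$. So $C\setminus B$ is a union of $G$-classes that avoids $x$, and $F|_{C\setminus B}\le G_x$ by Lemma~\ref{lem:restr}(a). Therefore $F|_C\le F|_B\times F|_{C\setminus B}\le\alpha(G)$. Also $H_x\le G_x\le\alpha(G)$. Hence $\alpha(H)=F|_C\times H_x\le\alpha(G)$, and $\beta(H)\le\beta(G)$ follows from \eqref{eq:beta}.

We have poset maps $\mathrm{id}\ge\alpha\le\beta\ge\Gamma$ from the nonempty poset $Z_{\ge F}$ to itself, the last one constant. Apply (Q1).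
\end{proof}

\begin{lemma}\label{lem:step12}
The inclusion $P(X\setminus x)\subseteq Z\cup I$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
Apply (Q2) to $Z\subseteq Z\cup I$. For $G\in Z\cup I$ the preimage of $(Z\cup I)_{\ge G}$ is $Z_{\ge G}$. It has the least element $G$ if $G\in Z$, and it is contractible by Lemma~\ref{lem:step2} if $G\in I$. Now use Lemma~\ref{lem:step1}.
\end{proof}

For a regular group $F$ the argument of Lemma~\ref{lem:step2} breaks down, as $\Gamma=F\notin Z$. In exchange, everything comparable with $F$ can be listed.

\begin{lemma}\label{lem:step3}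
Let $F\in R$ have support $S$. Then $P(X)_{<F}=T(F)\subseteq I$, and $K\mapsto F\times K$ is an isomorphism of posets from $P(X\setminus S)$ onto $P(X)_{>F}\subseteq Z$. In particular, distinct elements of $R$ are incomparable.
\end{lemma}

\begin{proof}
A proper nontrivial subgroup $F'$ of $F$ acts freely on $S$ and trivially elsewhere, so it is closed, and it has $[F:F']\ge p$ orbits on $S$. Thus $F'\in I$.

Let $G>F$ be closed. The $F$-class $S$ is a union of $G$-classes. These are $F$-invariant and $F$ is transitive on $S$, so $S$ is a single $G$-class. The group $G|_S$ contains $F$ and is free on $S$, so $|G|_S|\le|S|=|F|$ and $G|_S=F$. By Lemma~\ref{lem:restr}(b), $G=F\times G_x$ with $G_x$ closed and supported in $X\setminus S$, and $G_x\ne 1$ since $G\ne F$. Conversely, for $K\in P(X\setminus S)$ the group $F\times K$ is closed by Lemma~\ref{lem:classes}(c), with stabilizer $K$ at $x$. The maps $K\mapsto F\times K$ and $G\mapsto G_x$ are mutually inverse poset maps.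
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rel}]
By Lemma~\ref{lem:step12}, the sequences \eqref{eq:les} and the five lemma, the inclusion of pairs induces an isomorphism $H_k(P(X),P(X\setminus x))\cong H_k(P(X),Z\cup I)$. Geometrically, $P(X)$ arises from $Z\cup I$ by attaching for each $F\in R$ a cone over the join of $T(F)$ and $P(X\setminus S)$. We compute with chains.

The relative complex $\widetilde{C}_*(P(X))/\widetilde{C}_*(Z\cup I)$ is free on the chains that contain an element of $R$. By Lemma~\ref{lem:step3} such a chain contains exactly one $F\in R$, and it has the form $(\sigma<F<F\times\tau)$, where $\sigma$ is a chain in $T(F)$ of degree $i\ge -1$ and $\tau$ is a chain in $P(X\setminus S)$ of degree $j\ge -1$. Its degree is $i+j+2$. In its boundary, the term that deletes $F$ is zero in the quotient, and the elements of $F\times\tau$ start in position $i+2$. So the boundary is $(\partial\sigma<F<F\times\tau)+(-1)^i(\sigma<F<F\times\partial\tau)$, which is the differential of a tensor product: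
\[
\widetilde{C}_*(P(X))/\widetilde{C}_*(Z\cup I)\;\cong\;\bigoplus_{F\in R}\bigl(\widetilde{C}(T(F))\otimes\widetilde{C}(P(X\setminus S))\bigr)_{*-2}.
\]
For bounded complexes $C$, $D$ of free abelian groups with $H_*(C)$ free, the K\"unneth theorem gives a natural isomorphism $H_m(C\otimes D)\cong\bigoplus_{i+j=m}H_i(C)\otimes H_j(D)$. If $F$ has rank $a$, then by the Solomon--Tits theorem only $i=a-2$ occurs, and $i+j=k-2$ gives $j=k-a$. This is the formula.

Whether a closed group lies in $Z$, $I$ or $R$ depends on the group and on $x$, not on the ambient set. So all maps above commute with the inclusions for $X'\subseteq X$, and on the summand of $F$ the inclusion acts as the identity on $\sigma$ and as $P(X'\setminus S)\subseteq P(X\setminus S)$ on $\tau$.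
\end{proof}

\section{High acyclicity}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We show by induction on $k\ge -1$ that there is an integer $n_k$ with $\widetilde{H}_k(P_n)=0$ for all $n\ge n_k$. For $k=-1$ take $n_{-1}=p$. Let $k\ge 0$ and put
\[
n^*=\max_{1\le a\le k+1}\bigl(p^a+n_{k-a}\bigr).
\]
Let $m\ge n^*$, and apply Proposition~\ref{prop:rel} with $X=[m]$ and $x=m$. A summand of rank $a\le k+1$ vanishes because $|X\setminus S|=m-p^a\ge n_{k-a}$, and a summand of rank $a>k+1$ always vanishes. Hence $H_k(P_m,P_{m-1})=0$, and $\widetilde{H}_k(P_{m-1})\to\widetilde{H}_k(P_m)$ is onto by \eqref{eq:les}. If $n\ge n_k:=n^*+p-1$, this applies to $m=n-p+1,\dots,n$, so $\widetilde{H}_k(P_{n-p})\to\widetilde{H}_k(P_n)$ is onto. It is zero by Lemma~\ref{lem:null}. Thus $\widetilde{H}_k(P_n)=0$.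

By Lemma~\ref{lem:closure}, $\mathcal{C}_p(\Sigma_n)$ is $k$-acyclic for $n\ge\max_{t\le k}n_t$.
\end{proof}

The Solomon--Tits theorem is what makes the maximum defining $n^*$ finite. As $n$ grows, regular groups of ever larger rank $a$ appear, some of them with few or no letters outside their support; they are harmless only because $T(F)$ has no homology below degree $a-2$.

\section{The exact range}\label{sec:B}

Let $\nu_{-1}=p$, and for $k\ge 0$ let $\nu_k$ be the value that Theorem~\ref{thm:B} claims for $N_k$. The sequence is increasing: it is $p<2p+1<p^2+p<p^3+p<\cdots$ for odd $p$, and $2<4<7<10<18<\cdots$ for $p=2$. We prove two statements: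
\begin{itemize}
\item[$(\mathrm{V}_k)$] $\widetilde{H}_k(P(Y))=0$ whenever $|Y|\ge\nu_k$;
\item[$(\mathrm{S}_k)$] $\widetilde{H}_k(P_{\nu_k-1})\ne 0$.
\end{itemize}
Since $\nu$ is increasing, $(\mathrm{V}_{-1}),\dots,(\mathrm{V}_k)$ give $N_k\le\nu_k$, and $(\mathrm{S}_k)$ gives $N_k\ge\nu_k$. The statement $(\mathrm{V}_{-1})$ holds because $P(Y)\ne\emptyset$ for $|Y|\ge p$.

\subsection{Degree zero}\label{sub:zero}
We argue in $\mathcal{C}_p(\Sigma_n)$, using Lemma~\ref{lem:closure}. Let $n\ge 2p+1$. An element of order $p$ is a product of disjoint $p$-cycles and commutes with each of them, so every component contains a $p$-cycle. If the supports of two $p$-cycles share at least $p-1$ letters, then their union has at most $p+1$ letters, at least $p$ letters remain, and a $p$-cycle on remaining letters commutes with both. Any two $p$-element sets are linked by exchanging one letter at a time. So all $p$-cycles lie in one component, and the complex is connected. This is $(\mathrm{V}_0)$ for odd $p$. For $p=2$ it covers $n\ge 5$; the complex $P_4$ is a tree and $P_3$ is three points, which completes $(\mathrm{V}_0)$ and gives $(\mathrm{S}_0)$.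

Let $p$ be odd and $n=2p$. An element $g$ of order $p$ has one or two $p$-cycles. It determines the partition $\pi(g)=\{S,S'\}$ of $[2p]$, where $S$ is the support of a cycle of $g$ and $S'$ is its complement. Let $h$ have order $p$ and commute with $g$. Then $h$ permutes the supports of the cycles of $g$, so it permutes $\{S,S'\}$, and it preserves $S$ and $S'$ since its order is odd. Each cycle of $h$ therefore has support $S$ or $S'$, and $\pi(h)=\pi(g)$. So $\pi$ is constant on components, and it takes all $\frac12\binom{2p}{p}>1$ values. This is $(\mathrm{S}_0)$. For $p=2$ the argument fails as it must: $(13)(24)$ exchanges the two cycles of $(12)(34)$.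

\subsection{Degree one for $p=2$}\label{sub:one}
The summands of $H_1(P_m,P_{m-1})$ involve $\widetilde{H}_0(P_{m-2})$ in rank $1$ and $\widetilde{H}_{-1}(P_{m-4})$ in rank $2$. Both vanish for $m\ge 6$, by $(\mathrm{V}_0)$ and $(\mathrm{V}_{-1})$. For $n\ge 7$ this applies to $m=n-1$ and $m=n$, so $\widetilde{H}_1(P_{n-2})\to\widetilde{H}_1(P_n)$ is onto, and it is zero by Lemma~\ref{lem:null}. This is $(\mathrm{V}_1)$.

For $(\mathrm{S}_1)$ we compute $\widetilde{H}_1(P_6)$. The summands of $H_2(P_6,P_5)$ involve $\widetilde{H}_1(P_4)$ in rank $1$ and $\widetilde{H}_0(P_2)$ in rank $2$; rank $3$ would need eight letters. As $P_4$ is a tree and $P_2$ is a point, $H_2(P_6,P_5)=0$. Also $H_1(P_6,P_5)=0$, as shown above, so $\widetilde{H}_1(P_6)\cong\widetilde{H}_1(P_5)$ by \eqref{eq:les}. Since $P_4$ is contractible, $\widetilde{H}_1(P_5)\cong H_1(P_5,P_4)$. In rank $1$ there are four sets $S\ni 5$ of size $2$, each contributing $\mathbb{Z}\otimes\widetilde{H}_0(P_3)\cong\mathbb{Z}^2$. In rank $2$ there are four sets $S\ni 5$ of size $4$, each with one regular group and contributing $\mathbb{Z}^2\otimes\widetilde{H}_{-1}(P_1)\cong\mathbb{Z}^2$.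 Hence $\widetilde{H}_1(P_6)\cong\mathbb{Z}^{16}\ne 0$.

\subsection{The general degree}\label{sub:general}
From now on $k\ge 1$ if $p$ is odd and $k\ge 2$ if $p=2$, so $\nu_k=p^{k+1}+p$. We assume $(\mathrm{V}_t)$ for all $t<k$.

The argument of Section~\ref{sec:A} cannot reach $\nu_k$: the term $a=k+1$ forces $n^*\ge p^{k+1}+p$, and $p-1$ more letters are then spent waiting for old classes to die. To save them, we show that all classes of degree $k$ come from subsets of only $p^{k+1}$ letters, so that they die together when $n$ reaches $p^{k+1}+p$. This needs the lower degrees to have settled by the time $n$ is near $p^{k+1}$.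

\begin{lemma}\label{lem:arith}
We have $p^a+\nu_{k-a}\le p^{k+1}+1$ for $1\le a\le k$, and $\nu_{k-1}\le p^{k+1}-1$.
\end{lemma}

\begin{proof}
The second inequality follows from the first with $a=1$, since $p\ge 2$. Let $p$ be odd. Then $p^a+\nu_{k-a}\le p^k+\nu_{k-1}$. For $k=1$ this bound is $3p+1\le p^2+1$, and for $k\ge 2$ it is $2p^k+p\le 3p^k\le p^{k+1}$. Let $p=2$ and $k\ge 2$. For $a=k$ we need $2^k+4\le 2^{k+1}+1$, which holds as $2^k\ge 4$. For $a=k-1$ we need $2^{k-1}+7\le 2^{k+1}+1$, which holds as $3\cdot 2^{k-1}\ge 6$. For $a\le k-2$, so $k\ge 3$, we have $2^a+2^{k-a+1}+2\le 2^{k-2}+2^k+2\le 2^{k+1}$.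
\end{proof}

\begin{lemma}\label{lem:top}
Let $n>p^{k+1}$. Then $H_k(P_n,P_{n-1})$ is the sum of its summands of rank $k+1$, namely $\Lambda(F)\otimes\widetilde{H}_{-1}(P([n]\setminus S))$ with $n\in S$, $|S|=p^{k+1}$ and $F\in\mathcal{R}(S)$. It is zero if $n\ge p^{k+1}+p$.
\end{lemma}

\begin{proof}
For $a\le k$, Lemma~\ref{lem:arith} gives $n-p^a\ge\nu_{k-a}$, so the summands of rank $a$ vanish by $(\mathrm{V}_{k-a})$. Those of rank $a>k+1$ always vanish. If $n\ge p^{k+1}+p$, then $P([n]\setminus S)\ne\emptyset$, and the summands of rank $k+1$ vanish too.
\end{proof}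

\begin{lemma}\label{lem:gen}
For $n\ge p^{k+1}$, the group $\widetilde{H}_k(P_n)$ is generated by the images of the groups $\widetilde{H}_k(P(S))$ with $S\subseteq[n]$ and $|S|=p^{k+1}$.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=p^{k+1}$ take $S=[n]$. Let $n>p^{k+1}$, let $W\le\widetilde{H}_k(P_n)$ be the subgroup generated by these images, and let $j\colon\widetilde{H}_k(P_n)\to H_k(P_n,P_{n-1})$ be the map in \eqref{eq:les}. The kernel of $j$ is the image of $\widetilde{H}_k(P_{n-1})$, which lies in $W$ by induction. So it suffices to show that $j(W)=H_k(P_n,P_{n-1})$. For $n\ge p^{k+1}+p$ the right side is zero by Lemma~\ref{lem:top}.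

Let $n<p^{k+1}+p$. By Lemma~\ref{lem:top} it suffices to show that $j(W)$ contains each $(S,F)$-summand with $n\in S$ and $|S|=p^{k+1}$. Consider the commutative square
\[
\begin{array}{ccc}
\widetilde{H}_k(P(S)) & \longrightarrow & H_k(P(S),P(S\setminus n))\\
\downarrow & & \downarrow\\
\widetilde{H}_k(P_n) & \stackrel{j}{\longrightarrow} & H_k(P_n,P_{n-1}).
\end{array}
\]
As $|S\setminus n|=p^{k+1}-1\ge\nu_{k-1}$, we have $\widetilde{H}_{k-1}(P(S\setminus n))=0$ by $(\mathrm{V}_{k-1})$, so the top map is onto by \eqref{eq:les}. The top right group has the $(S,F)$-summand $\Lambda(F)\otimes\widetilde{H}_{-1}(P(\emptyset))$. By the naturality in Proposition~\ref{prop:rel}, it maps to the $(S,F)$-summand $\Lambda(F)\otimes\widetilde{H}_{-1}(P([n]\setminus S))$ by the map induced by $P(\emptyset)\subseteq P([n]\setminus S)$. Both posets are empty, because $|[n]\setminus S|<p$, so this map is an isomorphism. Hence the summand lies in $j(W)$.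
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The cases $k=0$ and $(p,k)=(2,1)$ of $(\mathrm{V}_k)$ and $(\mathrm{S}_k)$ were settled in Sections~\ref{sub:zero} and~\ref{sub:one}. For the other $k$ we proceed by induction, assuming $(\mathrm{V}_t)$ for $t<k$.

\emph{Vanishing.} Let $n\ge p^{k+1}+p$. Each set $S$ in Lemma~\ref{lem:gen} misses at least $p$ letters, so $\widetilde{H}_k(P(S))\to\widetilde{H}_k(P_n)$ is zero by Lemma~\ref{lem:null}. Hence $\widetilde{H}_k(P_n)=0$, which is $(\mathrm{V}_k)$.

\emph{Nonvanishing.} Let $p^{k+1}\le n\le p^{k+1}+p-1$. Then $n-1\ge\nu_{k-1}$ by Lemma~\ref{lem:arith}, so $\widetilde{H}_{k-1}(P_{n-1})=0$, and $\widetilde{H}_k(P_n)\to H_k(P_n,P_{n-1})$ is onto. Choose $S\ni n$ with $|S|=p^{k+1}$, and $F\in\mathcal{R}(S)$. Since $P([n]\setminus S)=\emptyset$, the $(S,F)$-summand of the target is $\Lambda(F)\otimes\mathbb{Z}\ne 0$. Hence $\widetilde{H}_k(P_n)\ne 0$. In geometric terms, a nonzero $(k-1)$-cycle in $T(F)$ bounds in the cone with apex $F$, and it also bounds in $Z\cup I\simeq P_{n-1}$; the two fillings form a $k$-cycle with nonzero image in $\Lambda(F)$. The case $n=p^{k+1}+p-1$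 is $(\mathrm{S}_k)$.

With Lemma~\ref{lem:closure}, this proves $N_k=\nu_k$ for all $k\ge 0$ and the nonvanishing statement.

\emph{Connectivity.} Recall that a space is $k$-connected if it is nonempty and $\pi_t=0$ for all $t\le k$, and that by the Hurewicz theorem a simply connected $k$-acyclic complex is $k$-connected. Let $k\ge 2$ and $n\ge p^{k+1}+p$. Then $n\ge p^3+p\ge p^2+p+1$, so $\mathcal{C}_p(\Sigma_n)$ is simply connected by Ksontini's theorem quoted in the introduction, and it is $k$-acyclic because $n\ge N_k$.
\end{proof}

\begin{remark}
The excluded cases are those in which $\nu_{k-1}\le p^{k+1}-1$ fails: it reads $p\le p-1$ for $k=0$, and $4\le 3$ for $p=2$, $k=1$. There the relative classes given by a regular group need not lift to $\widetilde{H}_k(P_n)$. In Section~\ref{sec:example}, the group $\Lambda(V)\cong H_1(P_4,P_3)$ is spent on connecting the three points of $P_3$, and $\widetilde{H}_1(P_4)=0$ although $4=p^{k+1}$.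
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bahran}
Cihan Bahran, \emph{The commuting complex of the symmetric group with bounded number of $p$-cycles}, arXiv:1808.02581 (2018).

\bibitem{Quillen}
Quillen, \emph{Homotopy properties of the poset of nontrivial $p$-subgroups of a group}, Adv. Math. 28 (1978).

\end{thebibliography}
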